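# Bounded maps in $S^0(\mathbb B^2)$ that lie in no exponentially squeezing Loewner chain

## 1. A guess: bounded, not extreme and not a support point implies squeezing

A Loewner chain on the unit ball $\mathbb B$ of $\mathbb C^2$ is a growing family of univalent images $f_t(\mathbb B)$, normalized so that the differential of $f_t$ at $0$ is $e^t\,\mathrm{id}$. If $s<t$, then $f_t^{-1}\circ f_s$ is a self-map of the ball. It shrinks vectors near the origin by the factor $e^{s-t}$, but near the boundary it may shrink hardly at all. The chain is called exponentially squeezing on a time interval if, during this interval, the self-maps $f_t^{-1}\circ f_s$ contract at an exponential rate that is uniform up to the boundary of the ball.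

Let $S^0$ be the compact class of all starting maps $f_0$ of normal Loewner chains. It is known that if a normal chain is exponentially squeezing on some interval, then $f_0$ is neither a support point nor an extreme point of $S^0$. The paper of Filippo Bracci and Oliver Roth, "Support points and the Bieberbach conjecture in higher dimension", arXiv:1603.01532 (2016), is the source of the converse question:

> Let $f\in S^0$ be bounded, and neither a support point nor an extreme point. Is $f$ the starting map of a normal Loewner chain that is exponentially squeezing on some interval?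

The answer one would first guess is *yes*. A squeezing chain has room to spare, and a map that is neither extreme nor a support point looks like a map with room to spare. Boundedness seems to help further. The image lies inside a large ball, and one would like to let the chain grow until it fills that ball and then dilate, which is as squeezing as possible. We make the terms precise, test the guess on maps where everything can be computed, and then show that the guess is wrong.

## 2. Herglotz fields, normal chains, squeezing, and the class $S^0$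

Write $\mathbb B=\mathbb B^2\subset\mathbb C^2$ for the unit ball of the Hermitian product $\langle z,w\rangle=z_1\bar w_1+z_2\bar w_2$, and $\|g\|_\rho=\sup_{\rho\mathbb B}\|g\|$. The space $\mathrm{Hol}(\mathbb B,\mathbb C^2)$ carries the topology of uniform convergence on compacta. $S$ is the class of univalent $f:\mathbb B\to\mathbb C^2$ with $f(0)=0$, $df_0=\mathrm{id}$. A holomorphic map $q$ has *order $\ge2$* if $q(0)=0$ and $dq_0=0$.

Two elementary estimates are used constantly. *Cauchy:* if $\|g\|\le M$ on the ball of radius $\delta$ around $z$, then $\|dg_z\|\le M/\delta$. *Schwarz:* if $\|g\|\le M$ on $\rho\mathbb B$ and $g$ vanishes at $0$ to order $k$, then $\|g(z)\|\le M(\|z\|/\rho)^k$.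

**Definition (the class $\mathcal M$).** $\mathcal M$ is the class of holomorphic $h:\mathbb B\to\mathbb C^2$ with $h(0)=0$, $dh_0=\mathrm{id}$ and $\operatorname{Re}\langle h(z),z\rangle>0$ for $z\ne0$.

**Example.** Let $h(z)=(z_1+b\,z_2^5,\;z_2)$. Then $\operatorname{Re}\langle h(z),z\rangle=\|z\|^2+\operatorname{Re}(b\,z_2^5\bar z_1)$. On the unit sphere put $x=|z_1|^2$. The function $|z_1|^2|z_2|^{10}=x(1-x)^5$ has derivative $(1-x)^4(1-6x)$, so it is maximal at $x=\frac16$. With
$$s=\sqrt{1/6},\qquad \kappa=\sqrt{5/6},\qquad m_5=\frac1{s\kappa^5},\qquad m_5^2=6\,(6/5)^5=14.92992<15,$$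
homogeneity gives
$$|z_1||z_2|^5\le\frac{\|z\|^6}{m_5}\qquad(z\in\mathbb C^2). \tag{1}$$
Hence $\operatorname{Re}\langle h(z),z\rangle\ge\|z\|^2\big(1-\frac{|b|}{m_5}\|z\|^4\big)$, and $h\in\mathcal M$ if $|b|\le m_5$. If $|b|>m_5$, take $z$ with $|z_1|$ near $s$, $|z_2|$ near $\kappa$ and $b\,z_2^5\bar z_1<0$; then the real part is negative. So $h\in\mathcal M$ exactly when $|b|\le m_5$.

**Definition (Herglotz field).** A Herglotz vector field associated with $\mathcal M$ is a map $G(z,t)$ on $\mathbb B\times[0,\infty)$, holomorphic in $z$ and measurable in $t$, with $-G(\cdot,t)\in\mathcal M$ for a.e. $t\ge0$. We always write $h_t=-G(\cdot,t)$ and also call $h_t$ the field.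

**Definition (normal Loewner chain).** A normal (normalized) Loewner chain is a family $(f_t)_{t\ge0}$ of univalent maps $f_t:\mathbb B\to\mathbb C^2$ with $f_t(0)=0$, $d(f_t)_0=e^t\,\mathrm{id}$, $f_s(\mathbb B)\subset f_t(\mathbb B)$ for $s\le t$, and $\{e^{-t}f_t\}$ a normal family. It has associated field $G$ if, for a.e. $t\ge 0$ and all $z\in\mathbb B$,
$$\partial_tf_t(z)=-d(f_t)_z\,G(z,t)=d(f_t)_z\,h_t(z). \tag{2}$$

**Definition ($S^0$, support points, extreme points).** $S^0$ is the set of $f\in S$ for which there is a normal chain with $f_0=f$; it is compact in $\mathrm{Hol}(\mathbb B,\mathbb C^2)$. A map $f\in S^0$ is in $\mathrm{Supp}(S^0)$ if there is a continuous linear functional $L$ on $\mathrm{Hol}(\mathbb B,\mathbb C^2)$, not constant on $S^0$, with $\operatorname{Re}L(f)=\max_{g\in S^0}\operatorname{Re}L(g)$. It is in $\mathrm{Ex}(S^0)$ if it is not of the form $(1-\mu)g_0+\mu g_1$ with $\mu\in(0,1)$ and $g_0\ne g_1$ in $S^0$.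

**Definition (squeezing).** A normal chain $(f_t)$ with field $G=-h_t$ is exponentially squeezing in $[T_1,T_2)$, $0\le T_1<T_2\le+\infty$, with ratio $a\in(0,1)$, if for a.e. $t\in[T_1,T_2)$ and all $z\in\mathbb B\setminus\{0\}$ we have $\operatorname{Re}\langle G(z,t),z/\|z\|^2\rangle\le-a$, that is,
$$\operatorname{Re}\langle h_t(z),z\rangle\ge a\|z\|^2. \tag{3}$$
This is known to be equivalent to $\|f_t^{-1}(f_s(z))\|\le e^{a(s-t)}\|z\|$ for $T_1\le s<t<T_2$. We call $f$ *squeezable* if some normal chain with $f_0=f$ is exponentially squeezing in some $[T_1,T_2)$ for some ratio $a\in(0,1)$.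

**Examples.** The chain $f_t(z)=e^tz$ has $h_t=\mathrm{id}$ and is squeezing on $[0,\infty)$ with every ratio $a<1$. For a chain that is squeezing nowhere, let $K(u)=u/(1-u)^2$ and $\Phi(u,v)=(K(u),v)$, which is univalent on $\mathbb B$ with $\Phi(0)=0$ and $d\Phi_0=\mathrm{id}$. Since $K$ is starlike, $e^{-\tau}K(u)=K(u')$ with $|u'|\le|u|$ (Schwarz lemma) for $\tau\ge0$, so $e^{-\tau}\Phi(u,v)=\Phi(u',e^{-\tau}v)$ with $(u',e^{-\tau}v)\in\mathbb B$. Thus $(e^t\Phi)$ is a normal chain and $\Phi\in S^0$. Its field is $(d\Phi)^{-1}\Phi=\big(u\frac{1-u}{1+u},v\big)$, and at $v=0$, $u\to1$, the quotient $\operatorname{Re}\langle h,z\rangle/\|z\|^2=\operatorname{Re}\frac{1-u}{1+u}$ tends to $0$.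

We use the following facts. For (F1)–(F3) see Graham–Hamada–Kohr, *Canad. J. Math.* 54 (2002) 324–351, and Graham–Kohr, *Geometric Function Theory in One and Higher Dimensions* (2003), Ch. 8.

**(F1)** For $h\in\mathcal M$ and $\|u\|=1$ the slice function $p(\zeta)=\langle h(\zeta u),u\rangle/\zeta$ satisfies $\operatorname{Re}p(\zeta)=\operatorname{Re}\langle h(\zeta u),\zeta u\rangle/|\zeta|^2>0$ and $p(0)=1$. By Harnack,
$$\operatorname{Re}\langle h(z),z\rangle\ge\|z\|^2\,\frac{1-\|z\|}{1+\|z\|}. \tag{4}$$
$\mathcal M$ is compact. In particular, Taylor coefficients of a given order are bounded on $\mathcal M$, and $\|h(z)\|\le C_r\|z\|$ for $\|z\|\le r<1$, $h\in\mathcal M$.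

**(F2)** If $h_t\in\mathcal M$ for a.e. $t$, measurably in $t$, then $\partial_t\varphi_{s,t}=-h_t(\varphi_{s,t})$ (a.e. $t\ge s$), $\varphi_{s,s}=\mathrm{id}$, has unique solutions. The $\varphi_{s,t}$ are univalent self-maps of $\mathbb B$ with $\varphi_{s,t}(0)=0$, $d(\varphi_{s,t})_0=e^{s-t}\mathrm{id}$, $\|\varphi_{s,t}(z)\|\le\|z\|$ and $\varphi_{s,t}=\varphi_{u,t}\circ\varphi_{s,u}$ for $s\le u\le t$. They are Lipschitz in $t$, uniformly on compacta. We call $(\varphi_{s,t})$ the evolution family of $h_t$.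

**(F3)** A normal chain has an associated field $h_t$, is Lipschitz in $t$ on compact time intervals uniformly on compacta of $\mathbb B$, and satisfies $f_s=f_t\circ\varphi_{s,t}$.

**(F4)** Let $F\in S^0$ have the normal chain $(F_t)$ with field $h_t$. If $U$ is unitary, then $U^{-1}FU\in S^0$, with chain $U^{-1}F_tU$. For each $t$, $e^{-t}F_t\in S^0$, with chain $s\mapsto e^{-t}F_{t+s}$. For $0<r<1$ the dilation $F^{(r)}(z)=F(rz)/r$ is in $S^0$. Indeed, the maps $f_t(z)=F_t(rz)/r$ are univalent and normalized, they are nested because $F_s=F_t\circ\varphi_{s,t}$ and $\|\varphi_{s,t}(rz)\|\le r\|z\|$, and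
$$\partial_tf_t(z)=(dF_t)_{rz}\,\frac{h_t(rz)}r=d(f_t)_z\,h^r_t(z),\qquad h_t^r(z)=\frac{h_t(rz)}r .$$
By (4), $\operatorname{Re}\langle h^r_t(z),z\rangle=r^{-2}\operatorname{Re}\langle h_t(rz),rz\rangle\ge\frac{1-r}{1+r}\|z\|^2$. So *every dilation $F^{(r)}$ is squeezable, by a chain squeezing on $[0,\infty)$ with ratio $\frac{1-r}{1+r}$*.

## 3. The guess on the identity, dilations, the disc, and the shears $(z_1+cz_2^5,z_2)$

**Identity and dilations.** The identity is squeezable through $e^tz$. By (F4) every $F^{(r)}$, $F\in S^0$, is squeezable, and $F^{(r)}\to F$ as $r\to1$. So squeezable maps are dense in $S^0$.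

**The unit disc.** Read the definitions with the disc $\mathbb D$ in place of $\mathbb B$. Let $f$ be univalent on $\mathbb D$, $f(0)=0$, $f'(0)=1$, and suppose that $D=f(\mathbb D)$ is a Jordan domain with closure in $\{|w|<M\}$; by Schwarz, $M>1$. Map the doubly connected domain $\{|w|<M\}\setminus\overline D$ conformally onto an annulus $1<|\zeta|<\rho$, with $|\zeta|=1$ corresponding to $\partial D$. For $1<\lambda<\rho$ let $D_\lambda$ be the union of $\overline D$ and the part where $|\zeta|<\lambda$; let $D_1=D$ and $D_\rho=\{|w|<M\}$. These are Jordan domains which increase strictly. By Carathéodory's kernel theorem their conformal radius at $0$ is continuous in $\lambda$: the union of the $D_{\lambda'}$ over $\lambda'<\lambda$ is $D_\lambda$, and the kernel of a sequence $D_{\lambda'}$, $\lambda'\downarrow\lambda$, is $D_\lambda$ because $D_\lambda$ is a Jordan domain. It increases strictly from $1$ to $M$. So we may reparametrize by $e^t$ = conformal radius, take the Riemann maps $f_t$ onto these domains for $0\le t\le\log M$,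 and put $f_t(z)=e^tz$ for $t\ge\log M$. This chain starts at $f$ and is squeezing on $[\log M,\infty)$ with any ratio $a<1$. On the disc, for such $f$, boundedness alone suffices.

In $\mathbb C^2$ this argument stops at one word: the *Riemann maps* onto the intermediate domains. Each domain of a chain must be biholomorphic to the ball, and there is no Riemann mapping theorem in $\mathbb C^2$; already the bidisc is not biholomorphic to the ball. So boundedness gives no reason why the space between $f(\mathbb B)$ and a large ball could be filled by a chain.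

**Shears.** For $c\in\mathbb C$ let
$$f^c(z_1,z_2)=(z_1+c\,z_2^5,\;z_2),$$
an automorphism of $\mathbb C^2$ with inverse $f^{-c}$. Let $c\ge0$ and try the chain $e^tf^c$. Its field would be
$$(df^c)^{-1}f^c=(z_1+cz_2^5-5cz_2^4\cdot z_2,\;z_2)=(z_1-4c\,z_2^5,\;z_2).$$
By the example in Section 2 this is in $\mathcal M$ exactly when $4c\le m_5$. For $c\le m_5/4$ the maps $e^{-\tau}f^c$ have image in $f^c(\mathbb B)$: the evolution family $\varphi_{0,\tau}$ of this field satisfies $\frac{d}{d\tau}\big(e^\tau f^c(\varphi_{0,\tau}(z))\big)=0$, hence $f^c\circ\varphi_{0,\tau}=e^{-\tau}f^c$. So $e^tf^c$ is a normal chain and $f^c\in S^0$. By (1), $\operatorname{Re}\langle h,z\rangle\ge(1-4c/m_5)\|z\|^2$, so for $0\le c<m_5/4$ the chain is squeezing on $[0,\infty)$. For $c=m_5/4$ the bound degenerates at the sphere, and *this* chain is not squeezing; another chain for the same map might be.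

The right threshold is therefore not the one for this chain but
$$c^*=\max\{c\ge0:\ f^c|_{\mathbb B}\in S^0\},\qquad f_*=f^{c^*}.$$
The maximum exists: $S^0$ is compact, so the $z_2^5$-coefficient is bounded on it and the set is closed, and $f^0=\mathrm{id}\in S^0$. We have just seen that $c^*\ge m_5/4>0$. Since
$$(f^c)^{(r)}=f^{r^4c}, \tag{5}$$
each $f^c$ with $0<c<c^*$ is a dilation of $f_*$, hence squeezable by (F4). The guess survives for $0\le c<c^*$. The first map at which no squeezing chain is in sight is $f_*$, and the counterexamples lie arbitrarily close to it.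

## 4. Statement of the theorems

**Theorem A.** For every $\varepsilon>0$ there are $f,g_0,g_1\in S^0$ and $\mu\in(0,1)$ such that

1. $f$ is the restriction to $\mathbb B$ of a holomorphic automorphism of $\mathbb C^2$ (so $f$ is bounded), and $\sup_{\mathbb B}\|f-f_*\|<\varepsilon$;
2. $f=(1-\mu)g_0+\mu g_1$ with $g_0\ne g_1$; the maps $g_0,g_1$ embed in normal chains squeezing on $[0,\infty)$ and are not support points; hence $f\notin\mathrm{Supp}(S^0)\cup\mathrm{Ex}(S^0)$;
3. $f$ is not squeezable.

So the answer to the question is **no**.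

**Theorem B.** Let $\Psi\ne\mathrm{id}$ be an automorphism of $\mathbb C^2$ with $\Psi(0)=0$, $d\Psi_0=\mathrm{id}$, and $\Psi_s(z)=s^{-1}\Psi(sz)$. Then $\{s>0:\Psi_s|_{\mathbb B}\in S^0\}=(0,\varrho]$ with $0<\varrho<\infty$, and the following are equivalent: $\Psi|_{\mathbb B}$ is squeezable; $\Psi|_{\mathbb B}$ embeds in a normal chain squeezing on $[0,\infty)$; $\varrho>1$.

## 5. Producing chains from solutions of the Loewner PDE

We shall modify chains by hand. The next fact turns a solution of the PDE with a field in $\mathcal M$ into nested images.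

**(F5)** Let $g_t$, $t\in[\alpha,\beta]$, be holomorphic on $\mathbb B$, Lipschitz in $t$ uniformly on compacta, with $\partial_tg_t=d(g_t)h_t$ on $\mathbb B$ for a.e. $t$, where $h_t\in\mathcal M$ is measurable in $t$. Then $g_s=g_t\circ\varphi_{s,t}$ for $\alpha\le s\le t\le\beta$, where $(\varphi_{s,t})$ is the evolution family of $h_t$.

*Proof.* For a.e. $t$ the quotients $(g_{t+\epsilon}-g_t)/\epsilon$ converge pointwise as $\epsilon\to0$. They are locally bounded by the Lipschitz hypothesis, so they converge locally uniformly (Vitali). Fix $s$ and $z$. The function $t\mapsto g_t(\varphi_{s,t}(z))$ is Lipschitz, since $\varphi_{s,t}(z)$ stays in the compact ball of radius $\|z\|$ and is Lipschitz in $t$. Write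
$$g_{t+\epsilon}(\varphi_{s,t+\epsilon})-g_t(\varphi_{s,t})=(g_{t+\epsilon}-g_t)(\varphi_{s,t+\epsilon})+\big(g_t(\varphi_{s,t+\epsilon})-g_t(\varphi_{s,t})\big).$$
Divide by $\epsilon$. For a.e. $t$ the first part tends to $(d(g_t)h_t)(\varphi_{s,t})$ by locally uniform convergence, and the second to $-(d(g_t)h_t)(\varphi_{s,t})$. So the derivative is $0$ a.e., the function is constant, and its value at $t=s$ is $g_s(z)$. $\square$

In particular, if the last map $g_\beta$ is univalent, then every $g_s=g_\beta\circ\varphi_{s,\beta}$ is univalent, and the images $g_s(\mathbb B)$ increase with $s$.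

Two routine points, made once. *Measurability:* all fields below arise from fields measurable in $t$ and continuous in $z$ by algebraic operations, by composition with maps continuous in $(t,z)$, and by affine time changes; so they are measurable in $t$. A field given on a time interval is extended by $\mathrm{id}$ when an evolution family is needed. *Normality:* all modified chains agree with a given normal chain for large $t$ and are uniformly bounded on compacta of $\mathbb B$ for $t$ in bounded intervals, so $\{e^{-t}g_t\}$ is again a normal family.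

## 6. Dilations are interior points of $S^0$

A dilation can be perturbed by anything small that is holomorphic on a slightly larger ball. This gives a supply of non-support points, with room around them.

**Lemma 1.** Let $F\in S^0$, $0<r<1$, $R'>1$. There is $\varepsilon_0>0$ such that for every holomorphic $q:R'\mathbb B\to\mathbb C^2$ of order $\ge2$ with $\|q\|_{R'}\le\varepsilon_0$ we have $F^{(r)}+q\in S^0$, and $F^{(r)}+q$ embeds in a normal chain squeezing on $[0,\infty)$. If $\|q\|_{R'}\le\varepsilon_0/2$, then $F^{(r)}+q$ is not a support point.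

*Proof.*

**Step 1: switch the perturbation off during one unit of time.** Let $(F_t)$ be a normal chain with $F_0=F$ and field $h_t$, and let $f_t(z)=F_t(rz)/r$ with field $h_t^r$, as in (F4). For $t\in[0,1]$ put $\eta(t)=1-t$ and $g_t=f_t+\eta(t)q$. Then $g_0=F^{(r)}+q$ and $g_1=f_1$. We want to read off the field of $g_t$ and see that it stays in $\mathcal M$.

**Step 2: uniform bounds.** We have $d(f_t)_z=(dF_t)_{rz}=e^t\,d(e^{-t}F_t)_{rz}$ and $e^{-t}F_t\in S^0$. Members of $S^0$ are univalent, so their Jacobians do not vanish, and $(H,w)\mapsto(dH_w)^{-1}$ is continuous on the compact set $S^0\times r\overline{\mathbb B}$. So $\|(df_t)^{-1}\|\le C_1$ on $\overline{\mathbb B}\times[0,1]$. Let $\|q\|_{R'}\le\varepsilon_0$. By Schwarz and Cauchy, with $C=C(R')$,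
$$\|q(z)\|\le C\varepsilon_0\|z\|^2,\qquad\|dq_z\|\le C\varepsilon_0\|z\|\qquad(z\in\overline{\mathbb B}).$$
(For the second: Cauchy bounds $dq$ on a ball of radius between $1$ and $R'$, and $dq_0=0$.) If $C_1C\varepsilon_0\le\frac12$, then $dg_t=df_t\big(I+\eta(df_t)^{-1}dq\big)$ is invertible with $\|(dg_t)^{-1}\|\le2C_1$. Finally $\|h_t^r(z)\|=\|h_t(rz)\|/r\le C_r\|z\|$ on $\mathbb B$ by (F1).

**Step 3: the new field is in $\mathcal M$.** Put
$$\tilde h_t=(dg_t)^{-1}\partial_tg_t=(dg_t)^{-1}\big(df_t\,h_t^r-q\big).$$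
Since $df_t=dg_t-\eta\,dq$,
$$\tilde h_t-h_t^r=-(dg_t)^{-1}\big(q+\eta\,dq\,h_t^r\big),\qquad\|\tilde h_t-h_t^r\|\le2C_1(C+CC_r)\varepsilon_0\|z\|^2=:C'\varepsilon_0\|z\|^2 .$$
Hence $\tilde h_t(0)=0$, $d(\tilde h_t)_0=\mathrm{id}$, and $\operatorname{Re}\langle\tilde h_t(z),z\rangle\ge\big(\frac{1-r}{1+r}-C'\varepsilon_0\big)\|z\|^2$. For $\varepsilon_0$ small, $\tilde h_t\in\mathcal M$ with lower bound $\frac12\frac{1-r}{1+r}\|z\|^2$.

**Step 4: the chain.** By (F5), $g_s=g_t\circ\tilde\varphi_{s,t}$ for $s\le t\le1$. As $g_1=f_1$ is univalent, all $g_s=f_1\circ\tilde\varphi_{s,1}$ are univalent and nested. Also $d(g_t)_0=e^t\,\mathrm{id}$. So $(g_t)_{t\le1}$ followed by $(f_t)_{t\ge1}$ is a normal chain starting at $F^{(r)}+q$. Its field is $\tilde h_t$ for $t<1$ and $h^r_t$ for $t\ge1$, so it is squeezing on $[0,\infty)$ with ratio $\frac12\frac{1-r}{1+r}$.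

**Step 5: not a support point.** Let $g=F^{(r)}+q$ with $\|q\|_{R'}\le\varepsilon_0/2$, and suppose that $\operatorname{Re}L$ is maximal on $S^0$ at $g$. For each polynomial map $p$ of order $\ge2$ and all small $\epsilon\in\mathbb C$ we have $\|q+\epsilon p\|_{R'}\le\varepsilon_0$, so $g+\epsilon p\in S^0$ and $\operatorname{Re}(\epsilon L(p))\le0$. As $\epsilon$ may be any small complex number, $L(p)=0$. For $H\in S^0$, $H-\mathrm{id}$ is the limit of its Taylor polynomials, which have order $\ge2$. So $L(H)=L(\mathrm{id})$, and $L$ is constant on $S^0$. Hence $g$ is not a support point. $\square$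

## 7. Squeezable maps survive small entire post-compositions

How does one prove that a map is *not* squeezable, for all chains at once? By an open property that every squeezable map has. If a chain squeezes with ratio $a$, then $h_t-a\,\mathrm{id}$ still points the right way, so the flow contains a share $a$ of pure dilation. This share can be gathered and performed at the end of the interval. The chain then has a time window in which it merely dilates, and in that window one can switch an entire perturbation of the target space on or off.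

**Lemma 2.** Let $f$ be squeezable. There are $\varrho_0,\varepsilon>0$ such that $f+q\circ f\in S^0$ for every entire $q:\mathbb C^2\to\mathbb C^2$ of order $\ge2$ with $\sup_{\|w\|<2\varrho_0}\|q(w)\|\le\varepsilon$.

*Proof.* Let $(f_t)$ be a normal chain with $f_0=f$, field $h_t$ and evolution family $\varphi_{s,t}$, squeezing in $[T_1,T_2)$ with ratio $a\in(0,1)$. Fix a finite $T_3\in(T_1,T_2)$ and let $\Delta=T_3-T_1$.

**Step 1: split the dilation off the flow.** For a.e. $t\in[T_1,T_3]$ put $k_t=(h_t-a\,\mathrm{id})/(1-a)$. By (3), $k_t(0)=0$, $d(k_t)_0=\mathrm{id}$ and $\operatorname{Re}\langle k_t(z),z\rangle\ge0$. The slice functions of $k_t$ have nonnegative real part and value $1$ at $0$, so by the minimum principle the real part is positive; thus $k_t\in\mathcal M$. For $t\in[T_1,T_3]$ let $\psi_t=e^{a(t-T_1)}\varphi_{T_1,t}$. From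
$$\partial_t\|\varphi_{T_1,t}\|^2=-2\operatorname{Re}\langle h_t(\varphi_{T_1,t}),\varphi_{T_1,t}\rangle\le-2a\|\varphi_{T_1,t}\|^2$$
we get $\|\psi_t(z)\|\le\|z\|$, so $\psi_t$ maps $\mathbb B$ into $\mathbb B$. With $\rho_t=e^{-a(t-T_1)}$ we have $\varphi_{T_1,t}=\rho_t\psi_t$, and
$$\partial_t\psi_t=e^{a(t-T_1)}\big(a\varphi_{T_1,t}-h_t(\varphi_{T_1,t})\big)=-(1-a)\,k^{[t]}(\psi_t),\qquad k^{[t]}(z)=\rho_t^{-1}k_t(\rho_tz). \tag{6}$$
Here $k^{[t]}\in\mathcal M$, because $\operatorname{Re}\langle k^{[t]}(z),z\rangle=\rho_t^{-2}\operatorname{Re}\langle k_t(\rho_tz),\rho_tz\rangle>0$ for $z\neq0$.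

**Step 2: perform the dilation at the end.** Equation (6) is an evolution with a field of $\mathcal M$, run at speed $1-a$. At unit speed it takes time $(1-a)\Delta$. Put $S_1=T_1+(1-a)\Delta<T_3$ and $t(s)=T_1+\frac{s-T_1}{1-a}$, so $t(S_1)=T_3$. Consider the field that equals

- $h_s$ for $s<T_1$ and for $s\ge T_3$,
- $k^{[t(s)]}$ for $s\in[T_1,S_1)$,
- $\mathrm{id}$ for $s\in[S_1,T_3)$,

and let $\tilde\varphi$ be its evolution family. By (6), $\partial_s\psi_{t(s)}=-k^{[t(s)]}(\psi_{t(s)})$, so by uniqueness $\tilde\varphi_{T_1,s}=\psi_{t(s)}$ on $[T_1,S_1]$. On $[S_1,T_3]$ the flow is multiplication by $e^{S_1-s}$, and $T_3-S_1=a\Delta$. Hence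
$$\tilde\varphi_{T_1,T_3}=e^{-a\Delta}\psi_{T_3}=e^{-a\Delta}e^{a\Delta}\varphi_{T_1,T_3}=\varphi_{T_1,T_3}. \tag{7}$$
Put $\tilde f_s=f_s$ for $s\ge T_3$ and $\tilde f_s=f_{T_3}\circ\tilde\varphi_{s,T_3}$ for $s<T_3$. These maps are univalent with differential $e^s\,\mathrm{id}$ at $0$, and they are nested since $\tilde f_s=\tilde f_t\circ\tilde\varphi_{s,t}$ for $s\le t\le T_3$. So $(\tilde f_s)$ is a normal chain. By (7), for $s\le T_1$,
$$\tilde f_s=f_{T_3}\circ\varphi_{T_1,T_3}\circ\varphi_{s,T_1}=f_s .$$
In particular $\tilde f_0=f$. With $S_2=T_3$ and $\Psi=f_{S_2}$ we have gained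
$$\tilde f_t(z)=\Psi(e^{t-S_2}z)\qquad\text{for }t\in[S_1,S_2]. \tag{8}$$
From now on write $f_t$ for $\tilde f_t$.

**Step 3: the perturbed family.** Let $S_3=\frac12(S_1+S_2)$. For $t\le S_3$ we have $f_t(\mathbb B)\subset f_{S_3}(\mathbb B)=\Psi(e^{S_3-S_2}\mathbb B)$, which is relatively compact, hence contained in $\{\|w\|<\varrho_0\}$ for some $\varrho_0$. Let $q$ be entire of order $\ge2$ with $\sup_{\|w\|<2\varrho_0}\|q\|\le\varepsilon\le\varrho_0/2$. By Cauchy, $\|dq\|\le\varepsilon/\varrho_0\le\frac12$ on the convex set $\{\|w\|<\varrho_0\}$. So for $\eta\in[0,1]$ the map $\mathrm{id}+\eta q$ is injective there, with invertible differential. Let $\eta(t)=1$ on $[0,S_1]$, linear from $1$ to $0$ on $[S_1,S_3]$, and $0$ afterwards. Put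
$$g_t=(\mathrm{id}+\eta(t)q)\circ f_t\quad(t\le S_3),\qquad g_t=f_t\quad(t\ge S_3).$$
All $g_t$ are univalent with $g_t(0)=0$, $d(g_t)_0=e^t\,\mathrm{id}$, and $g_0=f+q\circ f$. It remains to see that the images are nested.

**Step 4: nesting.** For $s\le t\le S_1$, the sets $g_s(\mathbb B)\subset g_t(\mathbb B)$ are the images of $f_s(\mathbb B)\subset f_t(\mathbb B)$ under one and the same map. For $S_3\le s\le t$ nothing has changed. On $[S_1,S_3]$, (8) gives $\partial_tf_t(z)=d(f_t)_zz$. As $dg_t=(I+\eta\,dq(f_t))\,df_t$ and $\partial_tg_t=\eta'q(f_t)+(I+\eta\,dq(f_t))\,d(f_t)_zz$,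
$$\tilde h_t:=(dg_t)^{-1}\partial_tg_t=z+\eta'(t)\,(df_t)^{-1}\big(I+\eta\,dq(f_t)\big)^{-1}q(f_t).$$
Since $f_t(z)=\Psi(e^{t-S_2}z)$ with $e^{S_1-S_2}\le e^{t-S_2}\le e^{S_3-S_2}<1$, the inverse $(df_t)^{-1}$ is bounded on $\mathbb B$ and $\|f_t(z)\|\le C\|z\|$, uniformly in $t\in[S_1,S_3]$. By Schwarz, $\|q(w)\|\le\varepsilon\|w\|^2/(4\varrho_0^2)$ for $\|w\|<2\varrho_0$. Therefore $\|\tilde h_t(z)-z\|\le C'\varepsilon\|z\|^2$ with $C'$ independent of $q$. For $\varepsilon$ small, $\tilde h_t\in\mathcal M$, and (F5) gives $g_s=g_t\circ\tilde\varphi_{s,t}$ on $[S_1,S_3]$, where now $\tilde\varphi$ denotes the evolution family of $\tilde h_t$. So all images are nested, $(g_t)$ is a normal chain, and $g_0=f+q\circ f\in S^0$. $\square$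

**Corollary 3.** Let $f\in S^0$ and let $\Phi_n:\mathbb C^2\to\mathbb C^2$ be entire with $\Phi_n(0)=0$, $d(\Phi_n)_0=\mathrm{id}$ and $\Phi_n\to\mathrm{id}$ locally uniformly on $\mathbb C^2$. If $\Phi_n\circ f\notin S^0$ for all $n$, then $f$ is not squeezable.

*Proof.* If $f$ were squeezable, Lemma 2 with $q=\Phi_n-\mathrm{id}$ and $n$ large would give $\Phi_n\circ f=f+q\circ f\in S^0$. $\square$

## 8. Proof of Theorem B, and the map $f_*$

**Step 1: the set of admissible $s$ is $(0,\varrho]$.** If $\Psi_s|_{\mathbb B}\in S^0$ and $0<s'<s$, then $\Psi_{s'}=(\Psi_s)^{(s'/s)}\in S^0$ by (F4). For small $s$, $\Psi_s-\mathrm{id}$ has order $\ge2$ and tends to $0$ uniformly on $2\mathbb B$, so $\Psi_s\in S^0$ by Lemma 1 with $F=\mathrm{id}=\mathrm{id}^{(1/2)}$ and $R'=2$. As $\Psi\ne\mathrm{id}$, some Taylor coefficient of $\Psi_s$ of some order $n\ge2$ equals $s^{n-1}$ times a nonzero constant; coefficients are bounded on the compact set $S^0$, so $\varrho<\infty$. Since $S^0$ is closed and $s\mapsto\Psi_s|_{\mathbb B}$ is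 continuous, the set is $(0,\varrho]$.

**Step 2: $\varrho>1$ gives squeezing on $[0,\infty)$.** Take $1<s\le\varrho$. Then $\Psi|_{\mathbb B}=(\Psi_s)^{(1/s)}$ embeds in a normal chain squeezing on $[0,\infty)$ with ratio $\frac{s-1}{s+1}$, by (F4). In particular $\Psi|_{\mathbb B}$ is squeezable.

**Step 3: squeezable gives $\varrho>1$.** Let $f=\Psi|_{\mathbb B}$ be squeezable. The map $q=\Psi_s\circ\Psi^{-1}-\mathrm{id}$ is entire, of order $\ge2$, and tends to $0$ locally uniformly on $\mathbb C^2$ as $s\downarrow1$. So Lemma 2 gives $\Psi_s|_{\mathbb B}=f+q\circ f\in S^0$ for some $s>1$, that is, $\varrho>1$. $\blacksquare$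

Apply this to $\Psi=f_*$. By (5), read with $r=s$ of any size, $\Psi_s=f^{s^4c^*}$, so $\varrho=1$: *the bounded map $f_*$ is not squeezable.* To refute the guess it would now be enough to know that $f_*$ is neither a support point nor an extreme point. The natural functional to look at is the coefficient
$$a(F)=\text{coefficient of }z_2^5\text{ in the first component of }F .$$
The next section shows that $f_*$ does not maximize $\operatorname{Re}a$ on $S^0$. But this excludes one functional, while the definition of a support point asks about all of them, and it says nothing about extreme points. Here the direct approach through $f_*$ stops. We shall use the result on $a$ in another way.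

## 9. The coefficient of $z_2^5$ and a circle of unitaries

Let $R_\theta=\mathrm{diag}(e^{5i\theta},e^{i\theta})$. The maps $f^c$ commute with $R_\theta$. For monomials,
$$R_\theta^{-1}\circ(z^\alpha e_j)\circ R_\theta=e^{i(5\alpha_1+\alpha_2-w_j)\theta}\,z^\alpha e_j,\qquad(w_1,w_2)=(5,1). \tag{9}$$
The weight $5\alpha_1+\alpha_2-w_j$ is $0$ only for $z_1e_1$, $z_2^5e_1$ and $z_2e_2$: for $j=1$ it requires $5\alpha_1+\alpha_2=5$, for $j=2$ it requires $5\alpha_1+\alpha_2=1$. So averaging $R_\theta^{-1}FR_\theta$ over the circle turns any $F$ with $F(0)=0$, $dF_0=\mathrm{id}$ into $f^{a(F)}$.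

**The bound for fields.** *If $h\in\mathcal M$ and $b$ is its $z_2^5e_1$-coefficient, then $|b|\le m_5$.* Indeed, $\operatorname{Re}\langle R_\theta^{-1}h(R_\theta z),z\rangle=\operatorname{Re}\langle h(R_\theta z),R_\theta z\rangle\ge0$. Averaging over $\theta$ gives $\|z\|^2+\operatorname{Re}(b\,z_2^5\bar z_1)\ge0$ on $\mathbb B$. Let $|z_1|\to s$, $|z_2|\to\kappa$ with arguments such that $b\,z_2^5\bar z_1\le0$; this gives $1-|b|s\kappa^5\ge0$.

**Lemma 4.** There is $G\in S^0$ with $\operatorname{Re}a(G)>c^*$.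

*Proof.* We treat two cases. (By Section 3, $c^*\ge m_5/4$, so the first case can occur only with equality.)

**Case $c^*\le m_5/4$: a rotated Koebe map.** Let $\Phi(u,v)=(K(u),v)\in S^0$ be as in Section 2, and
$$U=\begin{pmatrix}s&\kappa\\ \kappa&-s\end{pmatrix}=U^{-1},$$
which is unitary since $s^2+\kappa^2=1$. Then $G=U\Phi U\in S^0$ by (F4). Its first component is $sK(sz_1+\kappa z_2)+\kappa(\kappa z_1-sz_2)$. As $K(u)=\sum nu^n$, $a(G)=5s\kappa^5=5/m_5$. Because $m_5^2<20$, this exceeds $m_5/4\ge c^*$.

**Case $c^*>m_5/4$: move along a chain from $f_*$.** Let $(f_t)$ be a normal chain with $f_0=f_*$ and field $h_t$, and put $F_t=e^{-t}f_t\in S^0$. Then $\partial_tF_t=dF_t\,h_t-F_t$ for a.e. $t$. As in the proof of (F5), the difference quotients converge locally uniformly for a.e. $t$, so we may compare homogeneous parts. In degree $5$, using $dF^{(5)}z=5F^{(5)}$,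
$$\partial_tF_t^{(5)}=4F_t^{(5)}+h_t^{(5)}+\sum_{n=2}^4dF_t^{(n)}h_t^{(6-n)} .$$
At $t=0$ we have $F_0=f_*$, so $F^{(2)}_0=F^{(3)}_0=F^{(4)}_0=0$. The coefficients of $F_t$ are Lipschitz in $t$ near $0$ by (F3), and those of $h_t$ are bounded by (F1), so the sum is $O(t)$. By the bound for fields, the Lipschitz function $c_t=a(F_t)$ satisfies $c_0=c^*$ and, for a.e. small $t$,
$$\operatorname{Re}\dot c_t\ge4\operatorname{Re}c_t-m_5-O(t)\ge\tfrac12(4c^*-m_5)>0 .$$
So $G=F_t$ works for small $t>0$. $\square$

Replace $G$ by $G^{(\rho)}$ with $\rho<1$ close to $1$; then $a(G^{(\rho)})=\rho^4a(G)$. From now on we fix $R>1$ and $G_0\in S^0$ that extends to a bounded holomorphic map on $R\mathbb B$, with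
$$\operatorname{Re}a(G_0)>c^*. \tag{10}$$

**Plan for Theorem A.** Suppose that a line segment from $A$ to $B$, both in $S^0$, leaves $S^0$. Dilate slightly, so that the endpoints become interior in the sense of Lemma 1. The point at which the dilated segment leaves $S^0$ is a proper convex combination of two distinct non-support points, so it is neither extreme nor a support point; this handles *all* functionals at once. Is it squeezable? Corollary 3 would say no if the later points of the segment were entire post-compositions of the exit point, with maps tending to $\mathrm{id}$. For points of a segment there is no reason for this, since it would need their inverses to be entire. But for a path $\Gamma_\mu$ of *automorphisms* it is automatic: $\Gamma_{\mu'}=(\Gamma_{\mu'}\circ\Gamma_\mu^{-1})\circ\Gamma_\mu$. So we replace the segment by a path of automorphisms very close to it. The exit point then misses the segment by a small error $\delta$, and adding $\delta$ to both endpoints is harmless by Lemma 1. Two tasks remain: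 approximating a segment near $f_*$ by automorphisms (Section 10), and finding a segment near $f_*$ that leaves $S^0$ (Section 12). For the second, the circle average and (10) will contradict the maximality of $c^*$ if no such segment exists.

## 10. Approximating a path near $f^c$ by a path of automorphisms

**Lemma 5.** Let $c\ge0$, $R>1$, $d=\frac{R-1}4$, $R'=1+d$. There is $\varepsilon_1>0$ with the following property. Let $\mu\mapsto A_\mu$, $\mu\in[0,m]$, be sup-norm continuous into the bounded holomorphic maps on $R\mathbb B$, with $A_\mu(0)=0$, $d(A_\mu)_0=\mathrm{id}$, $\|A_\mu-f^c\|_R<\varepsilon_1$. Then for each $\varepsilon_2>0$ there are automorphisms $\Gamma_\mu$ of $\mathbb C^2$, $\mu\in[0,m]$, with $\Gamma_\mu(0)=0$, $d(\Gamma_\mu)_0=\mathrm{id}$, $\Gamma_\mu(w)$ and $\Gamma_\mu^{-1}(w)$ jointly continuous in $(\mu,w)$, and $\|\Gamma_\mu-A_\mu\|_{R'}<\varepsilon_2$ for all $\mu$.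

*Proof.* The nested radii are
$$R'=1+d,\quad R_*=1+\tfrac32d,\quad R_2=R-2d=1+2d,\quad R_1=R-d=1+3d,\quad R=1+4d.$$

**Step 1: reduce to maps near the identity.** Assume $\varepsilon_1\le1$ and let $\Lambda$ be a Lipschitz constant of $(f^c)^{-1}=f^{-c}$ on the ball of radius $\|f^c\|_R+1$. Put $\theta_\mu=(f^c)^{-1}\circ A_\mu=\mathrm{id}+u_\mu$ on $R\mathbb B$. Then $u_\mu$ has order $\ge2$, is sup-norm continuous in $\mu$, and $\|u_\mu\|_R\le\Lambda\varepsilon_1\le d/4$ if $\varepsilon_1\le d/(4\Lambda)$. This fixes $\varepsilon_1$, depending on $c$ and $R$ only.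

**Step 2: join $\mathrm{id}$ to $\theta_\mu$ by a time-dependent field.** By Cauchy, $\|du_\mu\|\le\frac14$ on $R_1\mathbb B$. For $t\in[0,1]$ the map $\Theta_t=\Theta_{\mu,t}=\mathrm{id}+tu_\mu$ is therefore injective on $R_1\mathbb B$ with invertible differential. For $\|w\|<R_2$ the map $z\mapsto w-tu_\mu(z)$ is a $\frac14$-contraction of $\{\|z\|\le R_2+d/2\}\subset R_1\mathbb B$ into itself. So $\Theta_t(R_1\mathbb B)\supset R_2\mathbb B$, and there is a holomorphic inverse $\Theta_t^{-1}:R_2\mathbb B\to R_1\mathbb B$. It is jointly continuous in $(\mu,t,w)$: if $z=w-tu_\mu(z)$ and $z'=w'-t'u_{\mu'}(z')$, then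
$$\|z-z'\|\le\|w-w'\|+\tfrac d4|t-t'|+\|u_\mu-u_{\mu'}\|_R+\tfrac14\|z-z'\| .$$
Put $V_{\mu,t}=u_\mu\circ\Theta_t^{-1}$ on $R_2\mathbb B$. It is holomorphic, of order $\ge2$, bounded by $d/4$, and jointly continuous in $(\mu,t,w)$. On $R_*\overline{\mathbb B}$, where $R_*=R_2-d/2$, Cauchy gives the Lipschitz constant $\frac{d/4}{d/2}=\frac12$. For $\|z\|\le R'$ we have $\|\Theta_t(z)\|\le R'+d/4<R_*$ and $V_{\mu,t}(\Theta_t(z))=u_\mu(z)$. So the Euler step is exact: for $N\ge1$ and $0\le j<N$,
$$\Theta_{(j+1)/N}(z)=\Theta_{j/N}(z)+\tfrac1N\,V_{\mu,j/N}(\Theta_{j/N}(z)). \tag{11}$$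

**Step 3: replace the field by a polynomial field.** Let $P_{\mu,t}$ be the Taylor polynomial of $V_{\mu,t}$ of degree $D$. Its coefficients are continuous in $(\mu,t)$ by Cauchy's formula. As $\|V_{\mu,t}\|_{R_2}\le d/4$, the homogeneous part of degree $n$ is bounded by $\frac d4(R_*/R_2)^n$ on $R_*\overline{\mathbb B}$. So
$$\sigma_D:=\sup_{\mu,t}\|P_{\mu,t}-V_{\mu,t}\|_{R_*}\longrightarrow0\qquad(D\to\infty).$$

**Step 4: polynomial fields are sums of fields with automorphic flows.** Let $n\ge2$. We claim that the homogeneous polynomial vector fields of degree $n$ on $\mathbb C^2$ are spanned by two kinds of fields, with $\ell,\lambda$ linear and $\ell(v)=0$: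

- shears $\ell^nv$, with flow $z+\tau\ell(z)^nv$;
- overshears $\ell^{n-1}\lambda v$, where $\lambda(v)=1$, with flow $z+\big(e^{\tau\ell(z)^{n-1}}-1\big)\lambda(z)v$.

The flow formulas hold because $\ell$ is constant along both flows, while along the second $\lambda$ satisfies $\dot\lambda=\ell^{n-1}\lambda$. For every $\tau\in\mathbb C$ these are automorphisms of $\mathbb C^2$ fixing $0$ with differential $\mathrm{id}$ there (recall $n\ge2$), entire in $(\tau,z)$.

For the spanning, recall that the powers $\ell^k$ span the homogeneous polynomials of degree $k$ in two variables: for distinct $x_0,\dots,x_k$, the coefficients $\binom kix_j^i$ of $(z_1+x_jz_2)^k$ form a nonsingular matrix by Vandermonde. The overshear has divergence $d(\ell^{n-1}\lambda)(v)=\ell^{n-1}\lambda(v)=\ell^{n-1}$, as $\ell(v)=0$; and each $\ell\neq0$ admits such $v,\lambda$. So, given a homogeneous field $X$ of degree $n$, we may subtract a combination of overshears and assume $\operatorname{div}X=0$. Put $H=\frac{z_2X_1-z_1X_2}{n+1}$. Using $\partial_2X_2=-\partial_1X_1$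 and Euler's identity,
$$\partial_2H=\frac{X_1+z_2\partial_2X_1+z_1\partial_1X_1}{n+1}=X_1,\qquad-\partial_1H=\frac{X_2+z_2\partial_2X_2+z_1\partial_1X_2}{n+1}=X_2 .$$
Write $H=\sum_jc_j\ell_j^{n+1}$. For $\ell=l_1z_1+l_2z_2$, $(\partial_2\ell^{n+1},-\partial_1\ell^{n+1})=(n+1)\ell^n(l_2,-l_1)$ is a shear, since $\ell(l_2,-l_1)=0$. This proves the claim.

**Step 5: compose short flows.** Choose a basis $E_1,\dots,E_M$ of the space of polynomial fields with homogeneous parts of degrees $2,\dots,D$, consisting of shears and overshears. Write $P_{\mu,t}=\sum_ic_i(\mu,t)E_i$ with $c_i$ continuous, hence bounded, on $[0,m]\times[0,1]$. The composition of the time-$\tau_i$ flows of $E_1,\dots,E_M$ is entire in $(\tau,w)$ and equals $w+\sum\tau_iE_i(w)+O(|\tau|^2)$, uniformly for bounded $\tau$ and $w\in R_*\overline{\mathbb B}$. Let $\Xi_{\mu,j}$ be this composition with $\tau_i=c_i(\mu,j/N)/N$, and let $S_\mu=\Xi_{\mu,N-1}\circ\dots\circ\Xi_{\mu,0}$. Then, uniformly on $R_*\overline{\mathbb B}$ and in $\mu,j$,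
$$\Xi_{\mu,j}(w)=w+\tfrac1NP_{\mu,j/N}(w)+O_D(N^{-2}). \tag{12}$$

**Step 6: compare with the exact path.** Let $\|z\|\le R'$, $x_0=z$, $x_{j+1}=\Xi_{\mu,j}(x_j)$ and $e_j=\|x_j-\Theta_{j/N}(z)\|$, so $e_0=0$. As long as $x_j\in R_*\overline{\mathbb B}$, subtract (11) from (12). Replacing $P$ by $V$ at $x_j$ costs $\sigma_D/N$, and moving the argument of $V$ from $x_j$ to $\Theta_{j/N}(z)$ costs $e_j/(2N)$. So
$$e_{j+1}\le\Big(1+\frac1{2N}\Big)e_j+\frac{\sigma_D}N+\frac{C_D}{N^2},\qquad\text{hence}\qquad e_j\le e^{1/2}\Big(\sigma_D+\frac{C_D}N\Big)\quad(j\le N).$$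
Once the right side is $<d/4$, the condition $x_j\in R_*\overline{\mathbb B}$ holds inductively, because $\|\Theta_{j/N}(z)\|\le R'+d/4$ and $R_*=R'+d/2$. Since $\Theta_{\mu,1}=\theta_\mu$, choosing first $D$ and then $N$ large makes $\sup_\mu\|S_\mu-\theta_\mu\|_{R'}$ as small as we like.

**Step 7: return to $A_\mu$.** Put $\Gamma_\mu=f^c\circ S_\mu$, an automorphism with $\Gamma_\mu(0)=0$, $d(\Gamma_\mu)_0=\mathrm{id}$. Since $A_\mu=f^c\circ\theta_\mu$ and $f^c$ is Lipschitz on balls, $\|\Gamma_\mu-A_\mu\|_{R'}<\varepsilon_2$ for all $\mu$ if Step 6 is done accurately enough. $\Gamma_\mu(w)$ is jointly continuous because the times $\tau_i$ are continuous in $\mu$ and the flows are entire in $(\tau,w)$. The same holds for $\Gamma_\mu^{-1}$, which composes $(f^c)^{-1}$ with the flows for times $-\tau_i$ in reverse order. $\square$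

## 11. The exit point of a path of automorphisms near a segment

Fix $\varepsilon>0$. Let $\varepsilon_1$ be the constant of Lemma 5 for $(c^*,R)$, decreased so that $\varepsilon_1\le\varepsilon/2$, and let $R'$ be as in that lemma.

**Lemma 6.** Let $A,B\in S^0$ have bounded holomorphic extensions to $R\mathbb B$, and let $m\in(0,1]$ be such that $\|(1-\mu)A+\mu B-f_*\|_R<\varepsilon_1$ for all $\mu\in[0,m]$ and $(1-m)A+mB\notin S^0$. Then there are $(f,g_0,g_1,\mu)$ as in Theorem A for this $\varepsilon$.

*Proof.* Clearly $A\ne B$, since otherwise $(1-m)A+mB=A\in S^0$.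

**Step 1: dilate, so that the endpoints become interior.** For $r<1$ let
$$C_\mu=(1-\mu)A^{(r)}+\mu B^{(r)}=\big((1-\mu)A+\mu B\big)^{(r)} .$$
Then
$$\|C_\mu-f_*\|_R\le r^{-1}\|(1-\mu)A+\mu B-f_*\|_R+\|f_*^{(r)}-f_*\|_R .$$
By (5), $f_*^{(r)}=f^{r^4c^*}\to f_*$ uniformly on $R\mathbb B$ as $r\to1$, and $\max_{\mu\in[0,m]}\|(1-\mu)A+\mu B-f_*\|_R<\varepsilon_1$. So for $r$ close to $1$, $\|C_\mu-f_*\|_R<\varepsilon_1$ for all $\mu\in[0,m]$. Also $C_m\to(1-m)A+mB\notin S^0$ locally uniformly on $\mathbb B$, and $S^0$ is closed, so $C_m\notin S^0$ for $r$ close to $1$. Fix such an $r$. Let $\varepsilon_0$ be a constant valid in Lemma 1 for both $F=A$ and $F=B$, with this $r$ and $R'$.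

**Step 2: replace the segment by automorphisms.** Apply Lemma 5 to $A_\mu:=C_\mu$ with $\varepsilon_2\le\min(\varepsilon_0/2,\varepsilon/2)$ so small that every holomorphic map within $\varepsilon_2$ of $C_m$ on $\mathbb B$ lies outside the closed set $S^0$. We obtain automorphisms $\Gamma_\mu$, $\mu\in[0,m]$, with $\|\Gamma_\mu-C_\mu\|_{R'}<\varepsilon_2$.

**Step 3: the exit parameter.** Let $I=\{\mu\in[0,m]:\Gamma_\mu|_{\mathbb B}\in S^0\}$. It is closed, and $m\notin I$ by the choice of $\varepsilon_2$. For small $\mu\ge0$, $\Gamma_\mu-A^{(r)}$ has order $\ge2$ and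
$$\|\Gamma_\mu-A^{(r)}\|_{R'}\le\tfrac{\varepsilon_0}2+\mu\|B^{(r)}-A^{(r)}\|_{R'}\le\varepsilon_0,$$
so $\mu\in I$ by Lemma 1. Let $\mu^*=\sup\{\mu\in[0,m]:[0,\mu]\subset I\}$. Then $0<\mu^*<m\le1$, $\mu^*\in I$, and there are $\mu_n\downarrow\mu^*$ with $\mu_n\notin I$. Put
$$f=\Gamma_{\mu^*}|_{\mathbb B}\in S^0,\qquad\delta=\Gamma_{\mu^*}-C_{\mu^*},\qquad g_0=A^{(r)}+\delta,\qquad g_1=B^{(r)}+\delta .$$
Here $\delta$ has order $\ge2$ and $\|\delta\|_{R'}\le\varepsilon_0/2$.

**Step 4: $f$ is close to $f_*$.** Indeed, $\sup_{\mathbb B}\|f-f_*\|\le\|\Gamma_{\mu^*}-C_{\mu^*}\|_{R'}+\|C_{\mu^*}-f_*\|_R<\varepsilon_2+\varepsilon_1\le\varepsilon$.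

**Step 5: $f$ is neither extreme nor a support point.** We have $(1-\mu^*)g_0+\mu^*g_1=C_{\mu^*}+\delta=f$ on $\mathbb B$, and $g_0\ne g_1$ because $A\ne B$. By Lemma 1, $g_0,g_1\in S^0$ embed in normal chains squeezing on $[0,\infty)$ and are not support points. As $\mu^*\in(0,1)$, $f\notin\mathrm{Ex}(S^0)$. If $\operatorname{Re}L$ were maximal on $S^0$ at $f$ with $L$ not constant on $S^0$, then $\operatorname{Re}L(f)=(1-\mu^*)\operatorname{Re}L(g_0)+\mu^*\operatorname{Re}L(g_1)$ would force it to be maximal at $g_0$ as well, which is impossible. So $f\notin\mathrm{Supp}(S^0)$.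

**Step 6: $f$ is not squeezable.** Put $\Phi_n=\Gamma_{\mu_n}\circ\Gamma_{\mu^*}^{-1}$. These maps are entire with $\Phi_n(0)=0$, $d(\Phi_n)_0=\mathrm{id}$, and $\Phi_n\to\mathrm{id}$ locally uniformly on $\mathbb C^2$ by joint continuity. Moreover $\Phi_n\circ f=\Gamma_{\mu_n}|_{\mathbb B}\notin S^0$. By Corollary 3, $f$ is not squeezable.

So $(f,g_0,g_1,\mu^*)$ is as in Theorem A. $\square$

## 12. A segment near $f_*$ must leave $S^0$: end of the proof of Theorem A

**Step 1: what the failure of Theorem A would mean.** Suppose that no quadruple as in Theorem A exists for this $\varepsilon$. Then Lemma 6 says: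

> (∗) If $A,B\in S^0$ extend boundedly and holomorphically to $R\mathbb B$, $m\in(0,1]$, and $\|(1-\mu)A+\mu B-f_*\|_R<\varepsilon_1$ for all $\mu\in[0,m]$, then $(1-m)A+mB\in S^0$.

So near $f_*$ the set $S^0$ would behave like a convex set. We derive a contradiction.

**Step 2: move from $f_*$ toward $G_0$.** Apply (∗) with $A=f_*$, $B=G_0$ and $m\in(0,1)$ so small that $m\|G_0-f_*\|_R<\varepsilon_1$; the hypothesis holds because $(1-\mu)f_*+\mu G_0-f_*=\mu(G_0-f_*)$. With (10) this gives
$$X=(1-m)f_*+mG_0\in S^0,\qquad\|X-f_*\|_R<\varepsilon_1,\qquad\operatorname{Re}a(X)=(1-m)c^*+m\operatorname{Re}a(G_0)>c^*.$$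

**Step 3: average over the circle by successive halving.** Let $Y_0=X$ and
$$Y_{j+1}=\tfrac12\big(Y_j+R_{\theta_j}^{-1}Y_jR_{\theta_j}\big),\qquad\theta_j=\pi/2^j .$$
We claim that $Y_j\in S^0$ and $\|Y_j-f_*\|_R<\varepsilon_1$ for all $j$. This holds for $j=0$. If it holds for $j$, then $R_{\theta_j}^{-1}Y_jR_{\theta_j}\in S^0$ by (F4). Since $R_\theta$ is unitary and commutes with $f_*$, $\|R_{\theta_j}^{-1}Y_jR_{\theta_j}-f_*\|_R=\|Y_j-f_*\|_R<\varepsilon_1$. So the whole segment from $Y_j$ to $R_{\theta_j}^{-1}Y_jR_{\theta_j}$ lies in the $\varepsilon_1$-ball about $f_*$ on $R\mathbb B$, and (∗) with $m=\frac12$ gives $Y_{j+1}\in S^0$, with $\|Y_{j+1}-f_*\|_R<\varepsilon_1$.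

**Step 4: pass to the limit.** By induction $Y_j$ is the average over all rotations by multiples of $2\pi/2^j$: conjugation by $R_{\theta_j}$ shifts these angles by half a step. Hence
$$Y_j=2^{-j}\sum_{l=0}^{2^j-1}R_{2\pi l/2^j}^{-1}XR_{2\pi l/2^j}\ \longrightarrow\ \frac1{2\pi}\int_0^{2\pi}R_\theta^{-1}XR_\theta\,d\theta=f^{a(X)}$$
locally uniformly on $\mathbb B$. These are Riemann sums of an integrand that is continuous in $\theta$ uniformly on compacta. By (9) only the monomials of weight $0$ survive, and $dX_0=\mathrm{id}$. As $S^0$ is closed, $f^{a(X)}\in S^0$.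

**Step 5: contradiction.** Conjugating with the unitary $\mathrm{diag}(e^{i\chi},1)$ turns $f^{a(X)}$ into $f^{e^{-i\chi}a(X)}$, so a suitable $\chi$ gives $f^{|a(X)|}\in S^0$. But $|a(X)|\ge\operatorname{Re}a(X)>c^*$, against the definition of $c^*$. This proves Theorem A. The maps $f$ it provides are bounded, belong to $S^0\setminus(\mathrm{Supp}(S^0)\cup\mathrm{Ex}(S^0))$, and embed in no exponentially squeezing normal Loewner chain, so the answer to the question is negative. $\blacksquare$
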